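\title{On-line list coloring of graphs whose order is close to their chromatic number}

\begin{abstract}
We show that every graph $G$ with $|V(G)|\le \frac{84}{83}\chi(G)$ has on-line choice number equal to its chromatic number. Thus there is a constant $a>1$ such that all graphs on at most $a\chi$ vertices satisfy $\mathrm{ch}^{OL}=\chi$. The proof gives an explicit strategy for Painter in the on-line list coloring game on complete multipartite graphs and analyzes it with potential functions. No constant $a>2$ has this property, even for ordinary choosability.
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple, and $\chi(G)$ is the chromatic number of $G$. The \emph{choice number} $\mathrm{ch}(G)$ is the least integer $k$ such that, whenever every vertex is given a list of $k$ colors, $G$ has a proper coloring in which each vertex receives a color from its list.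

In the on-line version the lists are revealed one color at a time. For a positive integer $k$, the \emph{on-line $k$-list coloring game} on $G$ is played by Lister and Painter. At the start every vertex is uncolored and has $k$ tokens. In each round Lister chooses a nonempty set $M$ of uncolored vertices, which we call \emph{marked}, and removes one token from each of them. Painter then chooses an independent set $I\subseteq M$ and colors its vertices; they stay colored. Lister wins if at the end of some round, after Painter's move, an uncolored vertex has no tokens left. Painter wins if every vertex is eventually colored. The graph is \emph{on-line $k$-choosable} if Painter has a winning strategy, and the \emph{on-line choice number} $\mathrm{ch}^{OL}(G)$ is the least such $k$.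

A round stands for a color, $M$ for the uncolored vertices whose lists contain it, and the tokens of a vertex for the colors of its list not yet shown. Given actual lists of size $k$, Lister can present the colors one after another in this way, and a win of Painter then produces a proper coloring from the lists. Equal lists give ordinary coloring. Hence
\[
\mathrm{ch}^{OL}(G)\ \ge\ \mathrm{ch}(G)\ \ge\ \chi(G).
\]

When are the three numbers equal? Call $|V(G)|-\chi(G)$ the \emph{excess} of $G$. Excess $0$ means that $G$ is a complete graph $K_k$, and there Painter wins with $k$ tokens by coloring any one marked vertex in each round: an uncolored vertex has lost at most one token for each other vertex colored so far, hence at most $k-1$. On the other hand, $K_{3,3}$ has $\chi=2$ and excess $4$, and it cannot be colored when each side receives the lists $\{1,2\},\{2,3\},\{3,1\}$: each side needs two colors, the two sides share none, and only three exist. So equality can be expected when the excess is small compared with $\chi$, and the question is how small. Kozik, Micek and Zhu proved that $\mathrm{ch}^{OL}(G)=\chi(G)$ if $|V(G)|\le\chi(G)+\sqrt{\chi(G)}$, and Carraher et al.\ proved it if $|V(G)|\le\chi(G)+2\sqrt{\chi(G)-1}$. The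 following question is taken from Noel~\cite{Noel}.

\begin{quote}
\emph{Is there a constant $a>1$ such that every graph $G$ with $|V(G)|\le a\,\chi(G)$ satisfies $\mathrm{ch}^{OL}(G)=\chi(G)$?}
\end{quote}

Call such a constant \emph{admissible}. There is a reason to guess that one exists. A graph of excess $s$ has an optimal coloring in which all but at most $2s$ vertices are alone in their color class, so it looks like a complete graph disturbed in $O(s)$ vertices, and one may hope that a chromatic number linear in $s$ absorbs the disturbance. There is also a reason for doubt: the most direct way to make this precise needs a chromatic number of order $s^2$, as Section~\ref{sec:slack} shows. The answer is yes.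

\begin{theorem}\label{thm:answer}
If $|V(G)|\le\frac{84}{83}\chi(G)$, then $\mathrm{ch}^{OL}(G)=\chi(G)$.
\end{theorem}

The work is done on complete multipartite graphs, that is, graphs whose vertex set is split into nonempty parts so that two vertices are adjacent exactly when they lie in different parts.

\begin{theorem}\label{thm:multi}
Let $G$ be a complete multipartite graph with $k$ parts. Let $m\ge1$ be the number of parts with at least two vertices, and let $N$ be the total number of vertices in those parts. If $k>40N+2m$, then $G$ is on-line $k$-choosable.
\end{theorem}

The \emph{join} $G_1\vee G_2$ is obtained from disjoint copies of $G_1$ and $G_2$ by adding all edges between them; it has chromatic number $\chi(G_1)+\chi(G_2)$, since the two copies share no color. We write $K_{3*r}$ for the complete $r$-partite graph with parts of size $3$, and $K_0$ for the graph with no vertices.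

\begin{theorem}\label{thm:join}
\begin{itemize}
\item[(a)] For every graph $H$ on $N\ge1$ vertices and every $t\ge41N$,
\[
\mathrm{ch}^{OL}(H\vee K_t)=\chi(H\vee K_t)=\chi(H)+t .
\]
\item[(b)] The linear order in $N$ is optimal: for every $r\ge2$, the graph $K_{3*r}\vee K_{r-2}$, for which $N=3r$, has $\mathrm{ch}>\chi$.
\item[(c)] The graphs in \textup{(b)} have $|V|=2\chi+2$, where $\chi=2r-2$ is an arbitrary positive even number. Hence no $a>2$ is admissible, even with $\mathrm{ch}$ in place of $\mathrm{ch}^{OL}$, and the supremum of the admissible constants lies in $[84/83,\,2]$.
\end{itemize}
\end{theorem}

We do not determine the supremum. That it equals $2$ would follow from the on-line version of Ohba's conjecture.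

Section~\ref{sec:reduction} derives Theorems~\ref{thm:answer} and~\ref{thm:join}(a) from Theorem~\ref{thm:multi}. Section~\ref{sec:slack} sets up the shape of Painter's strategy and plays it by hand on small graphs, Section~\ref{sec:weights} explains the weights that make the bound linear, and Section~\ref{sec:proof} proves Theorem~\ref{thm:multi}. Section~\ref{sec:limit} proves Theorem~\ref{thm:join}(b),(c).

\section{Reduction to complete multipartite graphs}\label{sec:reduction}

Let $k=\chi(G)$. Fix a proper $k$-coloring of $G$; all $k$ classes are nonempty. Adding all edges between different classes gives a complete $k$-partite graph $G'$ on the same vertex set. An independent set of $G'$ is independent in $G$, so a winning strategy of Painter on $G'$ is also one on $G$. Since $\mathrm{ch}^{OL}(G)\ge\chi(G)$, the equality $\mathrm{ch}^{OL}(G)=k$ follows once $G'$ is on-line $k$-choosable. If all classes are singletons, then $G'=K_k$, which was settled in the introduction. So in both proofs below we may assume that $G'$ has $m\ge1$ parts with at least two vertices.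

\begin{proof}[Proof of Theorem~\ref{thm:answer} from Theorem~\ref{thm:multi}]
The excess $s=|V(G)|-k$ satisfies $s\le k/83$. If $p_1,\dots,p_m\ge2$ are the sizes of the non-singleton parts of $G'$, then $s=\sum_i(p_i-1)$. Hence $1\le m\le s$ and $N=\sum_ip_i=m+s$, so
\[
40N+2m=40s+42m\le82s<83s\le k ,
\]
and Theorem~\ref{thm:multi} applies to $G'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:join}\textup{(a)} from Theorem~\ref{thm:multi}]
Let $G=H\vee K_t$ and $k=\chi(H)+t$. In an optimal coloring of $G$ the vertices of $K_t$ are singleton classes, so the non-singleton parts of $G'$ contain $N'\le N$ vertices in total, and $2m\le N'$. Thus $k\ge41N+1>40N'+2m$, and Theorem~\ref{thm:multi} applies to $G'$.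
\end{proof}

\section{Slack, closing and waiting}\label{sec:slack}

In this section and the next two, $G$ is complete multipartite with $k$ parts and the game is played with $k$ tokens. The non-singleton parts are $P_1,\dots,P_m$, with $m\ge1$, $p_i=|P_i|\ge2$ and $N=\sum_ip_i$, and $S$ is the set of the $k-m$ vertices that form singleton parts. No inequality between $k$ and $N$ is assumed yet.

On $K_k$ Painter wins because every uncolored vertex keeps at least as many tokens as there are uncolored vertices. On $G$ the natural substitute for the number of uncolored vertices is the number of parts that still need a color, and ideally each round would finish one part. Lister prevents this by marking only some vertices of $P_i$. Painter's answer is to grant each $P_i$ one round at a moment of Painter's choosing, to stop counting $P_i$ afterwards, and to let its remaining vertices live on the tokens they have saved.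

To record this, each part $P_i$ is at any time \emph{open} or \emph{closed}; all parts are open at the start, and a closed part stays closed. Let $t_v$ be the number of tokens on $v$, and put
\[
R=\#\{\text{uncolored vertices of }S\}+\#\{\text{open parts}\},\qquad y_v=t_v-R .
\]
We call $y_v$ the \emph{slack} of $v$. Initially $R=k$ and $y_v=0$ for all $v$. A round with marked set $M$ is a \emph{main round} if $M\cap S\ne\emptyset$ and a \emph{side round} otherwise. Every strategy in this paper has the following form.
\begin{itemize}
\item In a main round Painter either \emph{closes}: chooses an open part $P_i$, declares it closed and colors $M\cap P_i$, or one vertex of $M\cap S$ if $M\cap P_i=\emptyset$; or \emph{waits}: colors one vertex of $M\cap S$.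
\item In a side round Painter chooses $j$ with $M\cap P_j\ne\emptyset$ and colors $M\cap P_j$.
\end{itemize}
Each round colors at least one vertex, so the game ends, and Painter wins if every uncolored vertex has a token at the end of every round.

\begin{lemma}\label{lem:slack}
Under a strategy of this form, $R$ decreases by $1$ in a waiting round, by $1$ or $2$ in a closing round, and does not change in a side round. For a vertex $v$ that stays uncolored in a round:
\begin{itemize}
\item[(i)] in a main round $y_v$ does not decrease, and it increases by at least $1$ if $v\notin M$;
\item[(ii)] in a side round $y_v$ decreases by $1$ if $v\in M$ and is unchanged otherwise.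
\end{itemize}
Every uncolored vertex of $S$ has a token at the end of every round.
\end{lemma}

\begin{proof}
A waiting round colors one vertex of $S$, a closing round removes one open part and colors at most one vertex of $S$, and a side round does neither. Since $t_v$ drops by $1$ if $v\in M$ and is unchanged otherwise, (i) and (ii) follow from $y_v=t_v-R$. A vertex $v\in S$ is never marked in a side round, so $y_v\ge0$ throughout, and $t_v\ge R\ge1$ because $R$ counts $v$.
\end{proof}

So $S$ needs no further attention, slack is gained in main rounds and lost in side rounds, and two decisions remain: when to close, and which part to color in a side round.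

\begin{example}[one part]\label{ex:one}
Let $m=1$, and let Painter close $P_1$ in the first main round. A side round colors all of $M$, so no slack ever drops. While $P_1$ is open, $t_v\ge R\ge1$ for its uncolored vertices. A vertex of $P_1$ that is uncolored after the closing round was not marked in it, so $y_v\ge1$ from then on and $t_v=y_v+R\ge1$. Painter wins for every $k$ and every $p_1$.
\end{example}

\begin{example}[closing too early]\label{ex:early}
Let $G=K_{2,2}\vee K_t$ with $t\ge1$, $P_1=\{a,a'\}$, $P_2=\{b,b'\}$ and $k=t+2$, and let Painter close a part whenever possible. Lister marks $S\cup\{a,b\}$; by symmetry Painter closes $P_1$ and colors $a$. Lister marks $S\cup\{a',b'\}$; Painter closes $P_2$ and colors $b'$. The uncolored vertices $S\cup\{a',b\}$ form a clique on $t+2$ vertices, each with at most $t+1$ tokens, and Lister wins by marking all uncolored vertices in every round.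
\end{example}

The survivors $a'$ and $b$ have slack $1$ each, and they compete with one another. Painter should have waited for more slack, and waiting does produce slack: if a marked set is unsuitable for closing $P_i$, then it misses a vertex of $P_i$, and that vertex gains.

\begin{example}[waiting]\label{ex:wait}
Let $G=K_{2,2}\vee K_7$, so $k=9$. Let $g_v$ be the number of main rounds so far in which $v$ was not marked. Painter closes an open part $P_i$ if every uncolored $v\in P_i\setminus M$ has $g_v\ge2$, waits if no open part qualifies, and chooses arbitrarily in side rounds. Consider an uncolored $v\in P_1$; the case of $P_2$ is symmetric. It loses slack only in side rounds that color a vertex of $P_2$, so at most twice, and $y_v\ge g_v-2$ throughout. If $P_1$ is closed, then $g_v\ge3$ and $t_v\ge y_v\ge1$. If $P_1$ is open, then each waiting round so far has raised $g_x$ from $0$ or from $1$ for some $x\in P_1$, so there were at most $4$ waiting rounds, and at most one closing round. Hence $R\ge9-4-2=3$ and $t_v=y_v+R\ge-2+3=1$. Painter wins.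
\end{example}

This example contains the whole outline of the proof: closed parts are protected by slack, open parts by the size of $R$, and $R$ stays large because the number of waiting rounds is bounded. In general a vertex of $P_i$ loses slack at most $N-p_i$ times. With threshold $N-p_i$ in place of $2$, there are at most $p_i(N-p_i)\le N^2/4$ waiting rounds while $P_i$ is open, and the same argument shows that Painter wins if $k>N^2/4+N+2m$. For excess $s$ we have $N\le2s$ and $m\le s$, so this handles $k>s^2+4s$, an excess of order $\sqrt{\chi}$. The count of waiting rounds is not an artifact: for two parts of size $N/2$, Lister forces $N^2/4$ of them against this rule, as long as $S$ lasts, by marking everything except one vertex below the threshold in each part. To get a linear bound, large parts must be closed with far less slack, and for that the choice in side rounds must be made with care.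

\section{Exponential and harmonic weights}\label{sec:weights}

This section explains the potential function; the proof in Section~\ref{sec:proof} does not depend on it formally.

Suppose first that $m=2$ and both parts are closed. Give each uncolored $v\in P_1\cup P_2$ the weight $2^{-y_v}$, let $\Omega$ be the total weight, and assume $\Omega<1$. In a side round let $A_j$ be the weight of $M\cap P_j$, say $A_1\ge A_2$. Coloring $M\cap P_1$ removes $A_1$, and the weights in $M\cap P_2$ double, which adds $A_2$. Main rounds raise no weight. So $\Omega<1$ persists, every weight stays below $1$, and this means $y_v\ge1$. A slack above $\log_2N$ on each vertex suffices, in place of $N/2$: Lister can make Painter ignore a vertex only by marking something heavier, which Painter then removes.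

For $m$ parts, take rates $\lambda_i>0$ with $\sum_i\lambda_i\le1$ and weights $u_i(y)=(1+\lambda_i)^{-y}$ on $P_i$. Coloring the heaviest set $M\cap P_j$, of weight $A$, removes $A$ and adds at most $\sum_i\lambda_iA\le A$. The same functions measure progress while $P_i$ is open. Let Painter close $P_i$ when the unmarked uncolored vertices of $P_i$ have total $u_i$-weight at most a constant $c$. The total $u_i$-weight of $P_i$ starts at $p_i$ and drops by about $c\lambda_i$ or more in each waiting round, so about $p_i/(c\lambda_i)$ waiting rounds can occur. Choosing $\lambda_i$ proportional to $p_i/N$ makes this $O(N)$ for all parts at once.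

Two difficulties remain. First, each closed part may then contribute $c$ to $\Omega$, and there are $m$ parts; we can afford only about $\lambda_i$. Purely exponential weights cannot deliver this in linear time: if there are $N/2$ parts of size $2$ with a common rate $\lambda\le2/N$ and each leaves one survivor, then $\Omega<1$ requires a survivor of weight below $2/N$, that is, of slack above $\ln(N/2)/\ln(1+\lambda)\ge(N/2)\ln(N/2)$. The remedy is the weight $1/y$ for small slack. It reaches $1$ at $y=1$, so it still detects danger, and it is already $\lambda_i$ at $y=1/\lambda_i$, where $u_i$ is only about $1/e$. When a vertex of weight $w=1/y$ is marked and not colored, its weight grows by about $w\cdot w\le wA$, so all such vertices together add about $A\Omega$, which is less than $A$. We therefore use $1/y$ up to $y\approx1/\lambda_i$ and continue it exponentially; a closing threshold $c=1/e$ then costs about $\lambda_i$.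

Second, side rounds also take slack from open parts and undo the progress. We include the vertices of open parts in $\Omega$ with the small weights $u_i(y)/(4N)$, and we take $\sum_i\lambda_i=\frac18$, so that $\Omega$ drops by a fixed fraction of $A$ in each side round. Then the sum of $A$ over all side rounds is bounded by a constant, and this bounds the damage to open parts.

\section{Proof of Theorem~\ref{thm:multi}}\label{sec:proof}

We use the inequality $\ln z\le z-1$ for $z>0$. Applied to $z=1+x$, $z=1/(1+x)$ and $z=x/e$, it gives for $x>0$
\begin{equation}\label{eq:log}
\frac{x}{1+x}\le\ln(1+x)\le x,\qquad (1+x)^{1/x}\le e,\qquad \ln x\le\frac xe .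
\end{equation}

\subsection{The weights and the strategy}

For $1\le i\le m$ put
\[
\lambda_i=\frac{p_i}{8N},\qquad Y_i=\lceil1/\lambda_i\rceil,\qquad u_i(y)=(1+\lambda_i)^{-y}\quad(y\in\mathbb Z),
\]
and for integers $y\ge1$
\[
\varphi_i(y)=\begin{cases}1/y, & 1\le y\le Y_i,\\[2pt] \dfrac1{Y_i}(1+\lambda_i)^{-(y-Y_i)}, & y\ge Y_i.\end{cases}
\]
The two formulas agree at $y=Y_i$. We have $\sum_i\lambda_i=\frac18$, so $\lambda_i\le\frac18$ and $Y_i\ge8$. The functions $u_i$ and $\varphi_i$ are positive and decreasing, and $\varphi_i(1)=1$. An uncolored vertex $v\in P_i$ has weight
\[
w_v=\begin{cases}\dfrac1{4N}\,u_i(y_v), & P_i\text{ open},\\[6pt] \varphi_i(y_v), & P_i\text{ closed};\end{cases}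
\]
Lemma~\ref{lem:omega} shows that $y_v\ge1$ in the second case, so the weight is defined. Let $\Omega$ be the sum of $w_v$ over all uncolored $v\in P_1\cup\dots\cup P_m$. Initially $\Omega=\sum_ip_i/(4N)=\frac14$.

Painter follows the scheme of Section~\ref{sec:slack} with the following two rules, in which slacks, weights and the word ``uncolored'' refer to the start of the round.
\begin{itemize}
\item \emph{Main round.} For each open part $P_i$ let $C_i=\sum u_i(y_v)$, summed over the uncolored $v\in P_i\setminus M$. If some open part has $C_i\le1/e$, close one such part. Otherwise wait.
\item \emph{Side round.} Let $A_j=\sum_{v\in M\cap P_j}w_v$. Color $M\cap P_{j_0}$, where $A_{j_0}$ is largest, and write $A=A_{j_0}$. Since $M\ne\emptyset$ and weights are positive, $A>0$ and $M\cap P_{j_0}\neq\emptyset$.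
\end{itemize}

\subsection{Closed parts}

\begin{lemma}\label{lem:omega}
At the start of the game and at the end of every round, $\Omega\le\frac{25}{64}$ and every uncolored vertex of a closed part has $y_v\ge2$. A round that closes $P_i$ increases $\Omega$ by at most $\frac98\lambda_i$, a waiting round does not increase $\Omega$, and a side round decreases $\Omega$ by at least $\frac{31}{64}A$.
\end{lemma}

\begin{proof}
We show by induction on the number of rounds that
\begin{equation}\label{eq:inv}
y_v\ge1\text{ for uncolored $v$ in closed parts},\qquad \Omega\le\frac14+\frac98\sum_{P_i\text{ closed}}\lambda_i .
\end{equation}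
This holds at the start. Whenever \eqref{eq:inv} holds, $\Omega\le\frac14+\frac9{64}=\frac{25}{64}<1$, and a vertex of a closed part with $y_v=1$ would have weight $1>\Omega$; so in fact $y_v\ge2$ in closed parts. Assume \eqref{eq:inv} at the start of a round. We prove the stated change of $\Omega$ and the first half of \eqref{eq:inv} at the end of the round; the second half follows from the change of $\Omega$.

\emph{Main round.} By Lemma~\ref{lem:slack}(i) no slack decreases, so no weight increases outside a part that is being closed. This settles waiting rounds. Suppose $P_i$ is closed in this round. The vertices of $P_i$ that are uncolored afterwards are the uncolored $v\in P_i\setminus M$. For such $v$ we have $u_i(y_v)\le C_i\le1/e$, that is, $y_v\ln(1+\lambda_i)\ge1$. By \eqref{eq:log}, $y_v\ge1/\lambda_i$, and $y_v\ge Y_i$ because $y_v$ is an integer. This is what the threshold $1/e$ is chosen for: every survivor starts in the exponential range of $\varphi_i$, where $\varphi_i$ is a multiple of $u_i$. The slack of $v$ does not decrease, so it is at least $1$ after the round and the new weight of $v$ is at most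
\[
\varphi_i(y_v)=\frac{(1+\lambda_i)^{Y_i}}{Y_i}\,u_i(y_v)\le\lambda_i(1+\lambda_i)^{1/\lambda_i+1}u_i(y_v)\le e\,(1+\lambda_i)\lambda_i\,u_i(y_v),
\]
by $1/\lambda_i\le Y_i\le1/\lambda_i+1$ and \eqref{eq:log}. Summing over $v$, the new total weight of $P_i$ is at most $e(1+\lambda_i)\lambda_iC_i\le(1+\lambda_i)\lambda_i\le\frac98\lambda_i$.

\emph{Side round.} Slacks drop by at most $1$, so vertices of closed parts, which had $y_v\ge2$, have $y_v\ge1$ afterwards. Coloring $M\cap P_{j_0}$ removes weight $A$. The only other weights that change are those of the vertices $v\in M\cap P_i$ with $i\ne j_0$, whose slack drops by $1$. There are two cases.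
\begin{itemize}
\item $P_i$ is open, or $P_i$ is closed and $y_v>Y_i$. Then $w_v$ is multiplied by $1+\lambda_i$, so it increases by $\lambda_iw_v$. These increases total at most $\sum_i\lambda_iA_i\le\frac18A$.
\item $P_i$ is closed and $2\le y_v\le Y_i$. Then $w_v=1/y_v$ increases by $\frac1{y_v-1}-\frac1{y_v}=\frac{w_v}{y_v-1}$. Let $L$ be the set of these vertices.
\end{itemize}
Suppose $L\ne\emptyset$ and let $y^*=\min_{v\in L}y_v$. Then $1/y^*$ is the weight of a vertex of some $M\cap P_i$, so $1/y^*\le A_i\le A$. Also $A\le\Omega<1$, so $y^*-1\ge1/A-1>0$. Since $L$ is disjoint from $M\cap P_{j_0}$, its total weight is at most $\Omega-A$. The increase over $L$ is therefore at most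
\[
\frac{\Omega-A}{y^*-1}\le\frac{\Omega-A}{1/A-1}=A\,\frac{\Omega-A}{1-A}\le A\,\Omega ,
\]
where the last step is $\Omega-A\le\Omega(1-A)$, which holds because $\Omega\le1$. Altogether $\Omega$ decreases by at least $\left(1-\frac18-\frac{25}{64}\right)A=\frac{31}{64}A$.
\end{proof}

Each part is closed at most once, so the initial value of $\Omega$ and all its increases add up to at most $\frac14+\frac98\cdot\frac18=\frac{25}{64}$. Since $\Omega\ge0$, Lemma~\ref{lem:omega} gives, at any moment of the game,
\begin{equation}\label{eq:sumA}
\sum_{\text{side rounds so far}}A\ \le\ \frac{25/64}{31/64}=\frac{25}{31}.
\end{equation}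

\subsection{Open parts}

A vertex of an open part may have negative slack, and it is safe only if $R$ exceeds its deficit. We need an upper bound on the number of waiting rounds, which keeps $R$ large, and a lower bound on the slack. Both come from the quantity
\[
E_i=\sum_{v\in P_i\text{ uncolored}}u_i(y_v),
\]
considered while $P_i$ is open. Initially $E_i=p_i$.

\begin{lemma}\label{lem:open}
Suppose $P_i$ is open at the end of a round. Then $E_i<1.41\,p_i$, fewer than $35N$ waiting rounds have occurred, and every uncolored $v\in P_i$ has $y_v>-5N$.
\end{lemma}

\begin{proof}
The part $P_i$ was open in all rounds so far. We follow $E_i$ through them. In a side round, each marked vertex of $P_i$ is colored or has $u_i(y_v)$ multiplied by $1+\lambda_i$, and $u_i(y_v)=4Nw_v$; so $E_i$ increases by at most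
\[
\lambda_i\sum_{v\in M\cap P_i}u_i(y_v)=4N\lambda_iA_i\le4N\lambda_iA=\frac{p_i}2A .
\]
In a main round $E_i$ does not increase, by Lemma~\ref{lem:slack}(i). In a waiting round, moreover, $C_i>1/e$, and each uncolored $v\in P_i\setminus M$ gains slack at least $1$, so that $u_i(y_v)$ decreases by at least $\frac{\lambda_i}{1+\lambda_i}u_i(y_v)$; thus $E_i$ decreases by at least $\frac{\lambda_i}{1+\lambda_i}C_i>\frac{\lambda_i}{e(1+\lambda_i)}$. If $n$ is the number of waiting rounds so far, then \eqref{eq:sumA} gives
\[
0\le E_i\le p_i+\frac{p_i}2\cdot\frac{25}{31}-\frac{n\lambda_i}{e(1+\lambda_i)}=\frac{87}{62}\,p_i-\frac{n\lambda_i}{e(1+\lambda_i)} .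
\]
Since $\frac{87}{62}<1.41$, the first claim follows, and with $p_i/\lambda_i=8N$ and $e<2.72$,
\[
n<1.41\,e\,(1+\lambda_i)\,\frac{p_i}{\lambda_i}\le1.41\cdot e\cdot\frac98\cdot8N=12.69\,e\,N<35N .
\]
For the last claim let $y_v=-b$ with $b>0$; otherwise there is nothing to prove. Then $(1+\lambda_i)^b=u_i(y_v)\le E_i<1.41\,p_i$. By \eqref{eq:log}, $\ln(1+\lambda_i)\ge\frac{\lambda_i}{1+\lambda_i}\ge\frac89\lambda_i=\frac{p_i}{9N}$ and $\ln(1.41\,p_i)\le1.41\,p_i/e$. Hence, using $e>2.7$,
\[
b<\frac{9N}{p_i}\cdot\frac{1.41\,p_i}{e}=\frac{12.69}{e}\,N<5N .\qedhere
\]
\end{proof}

\subsection{Every uncolored vertex keeps a token}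

So far the hypothesis $k>40N+2m$ has not been used. It enters only now, for open parts, and it splits as $35N$ for waiting, $2m$ for closing and $5N$ for negative slack.

\begin{proof}[Proof of Theorem~\ref{thm:multi}]
Let $v$ be uncolored at the end of a round. If $v\in S$, then $t_v\ge1$ by Lemma~\ref{lem:slack}. If $v$ lies in a closed part, then $t_v=y_v+R\ge2$ by Lemma~\ref{lem:omega} and $R\ge0$. Let $v$ lie in an open part. By Lemma~\ref{lem:open} fewer than $35N$ waiting rounds have occurred, each lowering $R$ by $1$; at most $m$ closing rounds have occurred, each lowering $R$ by at most $2$; and side rounds do not change $R$. Hence $R\ge k-35N-2m>5N$. By Lemma~\ref{lem:open} again, $y_v>-5N$, so $t_v=y_v+R>0$. Thus Lister never wins, and since every round colors a vertex, all vertices are eventually colored.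
\end{proof}

\section{No constant above 2}\label{sec:limit}

The lists on $K_{3,3}$ from the introduction scale up: each of the three colors is replaced by a block of colors, and singleton parts are added as long as the colors still run out.

\begin{proof}[Proof of Theorem~\ref{thm:join}\textup{(b),(c)}]
Let $r\ge2$ and $G=K_{3*r}\vee K_{r-2}$. This graph is complete multipartite with $k=r+(r-2)=2r-2$ parts, so $\chi(G)=k$, and $|V(G)|=3r+(r-2)=4r-2=2k+2$.

Let $B_1,B_2,B_3$ be disjoint sets of $r-1$ colors each. In every part of size $3$ give the three vertices the lists $B_1\cup B_2$, $B_2\cup B_3$, $B_3\cup B_1$, and give every vertex of $K_{r-2}$ the list $B_1\cup B_2$. All lists have size $2(r-1)=k$. In a proper coloring from these lists, distinct parts use disjoint sets of colors. A part of size $3$ uses at least two colors, because every color is missing from one of its three lists. So at least $2r+(r-2)=3r-2$ colors are used, while only $3(r-1)=3r-3$ exist. Hence $\mathrm{ch}(G)>k=\chi(G)$, which proves (b).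

As $r$ runs over the integers $r\ge2$, the number $k=2r-2$ runs over all positive even numbers. Given $a>2$, choose an even $k\ge2/(a-2)$, so that $2k+2\le ak$, and take $r=(k+2)/2$. The graph $G$ then has $|V(G)|\le a\,\chi(G)$ and $\mathrm{ch}^{OL}(G)\ge\mathrm{ch}(G)>\chi(G)$, so $a$ is not admissible. Together with Theorem~\ref{thm:answer} this proves (c).
\end{proof}

In the notation of Theorem~\ref{thm:join}(a), these graphs have $H=K_{3*r}$ and $t=N/3-2$, so a hypothesis forcing $t$ to grow linearly in $N$ cannot be avoided there. The same graphs have $k=2N/3-2$ in the notation of Theorem~\ref{thm:multi}, whose conclusion fails for them.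

\begin{thebibliography}{9}

\bibitem{Noel}
Jonathan A. Noel,
\emph{Choosability of Graphs with Bounded Order: Ohba's Conjecture and Beyond},
arXiv:1309.0225 (2013).

\end{thebibliography}
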